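\title{Strong weakly precompact generation does not lift from $X$ to $L_1(\mu,X)$}

\begin{abstract}
A Banach space is strongly weakly precompactly generated (SWPG) if the multiples of a single weakly precompact set absorb every weakly precompact set up to an arbitrarily small error in norm. We construct a separable Banach space $X$ with a $1$-unconditional basis and the Schur property, hence SWPG, such that the Lebesgue--Bochner space $L_1(\mu,X)$ is not SWPG for any probability measure $\mu$ that is not purely atomic. The space is built from an implicitly defined norm on the dyadic tree, in which vectors that accumulate at a branch add up as in $\ell_1$, while averages of independent random nodes tend to zero. We also show that the property lifts from every $X$ to $L_1(\mu,X)$ exactly when $\mu$ is purely atomic.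
\end{abstract}

\section{Introduction}

All Banach spaces are real, $B_Z$ is the closed unit ball of $Z$, and $\mathbb N=\{1,2,\dots\}$. A sequence $(z_n)$ in a Banach space $Z$ is \emph{weakly Cauchy} if $(h(z_n))$ converges for every $h\in Z^*$, and \emph{weakly null} if $h(z_n)\to0$ for every $h\in Z^*$. A set $M\subseteq Z$ is \emph{weakly precompact} if every sequence in $M$ has a weakly Cauchy subsequence. Norm compact sets are weakly precompact. The unit vector basis $\{e_j\}$ of $\ell_1$ is not: for any subsequence $(e_{j_k})$ there is a functional with $h(e_{j_k})=(-1)^k$. By Rosenthal's $\ell_1$-theorem, every bounded sequence has a subsequence that is weakly Cauchy or equivalent to the unit vector basis of $\ell_1$, so a bounded set is weakly precompact exactly when it contains no sequence equivalent to this basis. We use Rosenthal's theorem for orientation only.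

The space $Z$ is \emph{strongly weakly precompactly generated} (SWPG) if there is a weakly precompact set $G\subseteq Z$ such that for every weakly precompact set $C\subseteq Z$ and every $\varepsilon>0$ there is $n\in\mathbb N$ with
\[
C\subseteq nG+\varepsilon B_Z .
\]
Applied to singletons $C$, the condition says that $\bigcup_n nG$ is dense in $Z$. The word ``strongly'' refers to the uniformity: one $n$ serves all points of $C$. Two opposite classes of spaces have the property. If $Z$ contains no subspace isomorphic to $\ell_1$, then $B_Z$ is weakly precompact and $G=B_Z$ works. At the other end are the spaces with the \emph{Schur property}, in which weakly null sequences are norm null; $\ell_1$ is one of them, by Schur's theorem. There the weakly precompact sets are as small as possible, namely totally bounded, and in the separable case one compact set absorbs them all (Proposition~\ref{prop:schur-swpg}).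

Let $(\Omega,\Sigma,\mu)$ be a probability space and $X$ a Banach space. A function $f:\Omega\to X$ is \emph{strongly measurable} if it is an almost everywhere limit of simple functions, and \emph{Bochner integrable} if moreover $\int_\Omega\|f\|_X\,d\mu<\infty$. The Lebesgue--Bochner space $L_1(\mu,X)$ is the Banach space of equivalence classes of Bochner integrable functions with the norm $\|f\|=\int_\Omega\|f(\omega)\|_X\,d\mu(\omega)$. If $L_1(\mu,X)$ is SWPG, witnessed by $G$, then so is $X$: identify $X$ with the constant functions and apply the contraction $f\mapsto\int f\,d\mu$ to the inclusion $C\subseteq nG+\varepsilon B_{L_1(\mu,X)}$. The following question about the converse comes from \cite{Rodriguez}.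

\begin{quote}
\emph{Is $L_1(\mu,X)$ SWPG for every probability space $(\Omega,\Sigma,\mu)$ and every SWPG Banach space $X$?}
\end{quote}

It is known that $L_1(\mu,X)$ is SWPG if $X$ is SWPG and contains no subspace isomorphic to $\ell_1$. The presence of $\ell_1$ is not an obstruction in itself. The map that sends $f$ to its sequence of coordinate functions is an isometry of $L_1(\mu,\ell_1)$ onto the $\ell_1$-sum of countably many copies of $L_1(\mu,\mathbb R)$: it preserves norms by monotone convergence, and it is onto because $\sum_nf_ne_n$ converges absolutely when $\sum_n\|f_n\|<\infty$. Each copy is SWPG by the result just quoted, and such sums of SWPG spaces are SWPG (Proposition~\ref{prop:sums}). So the property lifts for spaces without $\ell_1$ and for $\ell_1$ itself, and one may well guess that it always lifts. It does not.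

Recall that $A\in\Sigma$ is an \emph{atom} if $\mu(A)>0$ and every measurable $E\subseteq A$ has $\mu(E)\in\{0,\mu(A)\}$, and that $\mu$ is \emph{purely atomic} if every set of positive measure contains an atom. Lebesgue measure on $[0,1]$ has no atoms, so it is not purely atomic. A sequence $(e_n)$ of nonzero vectors with dense linear span is a \emph{$1$-unconditional basis} if $\|\sum_na_ne_n\|\le\|\sum_nb_ne_n\|$ for all finitely supported scalar sequences with $|a_n|\le|b_n|$.

\begin{theorem}\label{thm:main}
There is a separable Banach space $X$ with a $1$-unconditional basis and the Schur property (so $X$ is SWPG) such that for every probability space $(\Omega,\Sigma,\mu)$ that is not purely atomic the following holds. For every weakly precompact set $G\subseteq L_1(\mu,X)$ there is a set $C$, consisting of the terms of a weakly null sequence of norm-one functions in $L_1(\mu,X)$, with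
\[
C\not\subseteq nG+\varepsilon B_{L_1(\mu,X)}\qquad\text{for all }n\in\mathbb N\text{ and all }\varepsilon\in(0,1).
\]
In particular, $L_1(\mu,X)$ is not SWPG.
\end{theorem}

The range of $\varepsilon$ cannot be enlarged: if $0\in G$ and $\varepsilon\ge1$, then $G+\varepsilon B_{L_1(\mu,X)}$ contains every norm-one function. The hypothesis on $\mu$ cannot be weakened either.

\begin{theorem}\label{thm:atomic}
For a probability space $(\Omega,\Sigma,\mu)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $L_1(\mu,X)$ is SWPG for every SWPG Banach space $X$;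
\item[(ii)] $\mu$ is purely atomic.
\end{enumerate}
\end{theorem}

Section~\ref{sec:prelim} collects the elementary facts on weakly precompact sets. Section~\ref{sec:arrays} isolates a configuration of vectors that rules out strong generation and explains what $X$ must look like for this configuration to occur in $L_1(\mu,X)$ but not in $X$. The norm on the tree is constructed in Section~\ref{sec:tree}; its one essential property, Lemma~\ref{lem:local}, yields both the Schur property (Section~\ref{sec:schur}) and the estimate for random nodes that completes the proof of Theorem~\ref{thm:main} (Section~\ref{sec:random}). Section~\ref{sec:atomic} proves Theorem~\ref{thm:atomic}.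

\section{Weakly precompact sets and Schur spaces}\label{sec:prelim}

The \emph{balanced hull} of a set $G$ is $G'=\{\lambda g:|\lambda|\le1,\ g\in G\}$. It contains $G$, and $nG'\subseteq n'G'$ for $n\le n'$.

\begin{lemma}\label{lem:basic}
Let $Z$ be a Banach space.
\begin{enumerate}
\item[(a)] Weakly precompact sets are bounded.
\item[(b)] The balanced hull of a weakly precompact set, and its image under a bounded linear operator, are weakly precompact.
\item[(c)] The set of terms of a weakly null sequence is weakly precompact.
\item[(d)] If $\big\|\frac1n\sum_{l\le n}z_{m_l}\big\|\to0$ as $n\to\infty$ for all $m_1<m_2<\cdots$, then $(z_i)$ is weakly null.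
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Weakly Cauchy sequences are bounded by the uniform boundedness principle, so a sequence whose norms tend to infinity has no weakly Cauchy subsequence.

(b) Given $(\lambda_kg_k)$, pass to a subsequence along which $(\lambda_k)$ converges and $(g_k)$ is weakly Cauchy; then $\lambda_kh(g_k)$ converges for every $h\in Z^*$. A bounded operator $U$ maps weakly Cauchy sequences to weakly Cauchy sequences, since $h\circ U$ is a functional whenever $h$ is.

(c) A sequence in $\{z_i:i\in\mathbb N\}$ has the form $(z_{i(k)})_k$. If $(i(k))$ is bounded, there is a constant subsequence. Otherwise there is a subsequence along which $i(k)$ increases strictly, and it is weakly null.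

(d) If $(z_i)$ is not weakly null, there are $h\in Z^*$, $\delta>0$ and infinitely many $i$ with $|h(z_i)|\ge\delta$. Replacing $h$ by $-h$ if necessary, we find $m_1<m_2<\cdots$ with $h(z_{m_l})\ge\delta$. Then $\|h\|\,\big\|\frac1n\sum_{l\le n}z_{m_l}\big\|\ge\delta$ for all $n$.
\end{proof}

\begin{proposition}\label{prop:schur-swpg}
Every separable Banach space $Z$ with the Schur property is SWPG.
\end{proposition}

\begin{proof}
Let $(d_k)$ be a dense sequence in $Z$, put $r_k=k(1+\|d_k\|)$, and let $G=\{\lambda d_k/r_k:|\lambda|\le1,\ k\in\mathbb N\}$. This is a union of line segments, the $k$-th of them contained in $\frac1kB_Z$. A sequence in $G$ either has infinitely many terms in one segment or has a subsequence tending to $0$; in both cases it has a norm convergent subsequence. So $G$ is weakly precompact.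

A weakly Cauchy sequence $(z_n)$ in $Z$ is norm Cauchy. Otherwise there are $\delta>0$ and $n_k<m_k$ with $n_k\to\infty$ and $\|z_{n_k}-z_{m_k}\|\ge\delta$, although $(z_{n_k}-z_{m_k})_k$ is weakly null. Hence every sequence in a weakly precompact set $C$ has a norm Cauchy subsequence, that is, $C$ is totally bounded. Given $\varepsilon>0$, cover $C$ by finitely many balls of radius $\varepsilon/2$ and move their centers to points $d_k$; this gives $N$ with $C\subseteq\{d_1,\dots,d_N\}+\varepsilon B_Z$. Since $d_k\in nG$ for $n\ge r_k$, we obtain $C\subseteq nG+\varepsilon B_Z$ for $n\ge\max_{k\le N}r_k$.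
\end{proof}

\section{Arrays that rule out strong generation}\label{sec:arrays}

To show that a space is not SWPG we must defeat every candidate $G$, about which we know only that it is weakly precompact. What this gives is that $nG+\varepsilon B_Z$ with $\varepsilon<1$ cannot contain an isometric copy of the $\ell_1$-basis. One such copy thus provides a vector outside $nG+\varepsilon B_Z$ for one pair $(n,\varepsilon)$. With one copy for each $n$ we obtain a sequence of escaping vectors, and we need this sequence to be weakly precompact, no matter which vector was selected from each copy.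

\begin{proposition}\label{prop:array}
Let $Z$ be a Banach space and let $(f_{ij})_{i,j\in\mathbb N}$ be vectors in $Z$ such that
\begin{enumerate}
\item[(A1)] $\big\|\sum_jc_jf_{ij}\big\|=\sum_j|c_j|$ for every $i$ and all finitely supported $(c_j)$;
\item[(A2)] the sequence $(f_{i,\varphi(i)})_i$ is weakly null for every $\varphi:\mathbb N\to\mathbb N$.
\end{enumerate}
Then for every weakly precompact $G\subseteq Z$ there is $\varphi:\mathbb N\to\mathbb N$ such that $C=\{f_{i,\varphi(i)}:i\in\mathbb N\}$ satisfies $C\not\subseteq nG+\varepsilon B_Z$ for all $n\in\mathbb N$ and $\varepsilon\in(0,1)$. In particular, $Z$ is not SWPG.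
\end{proposition}

\begin{proof}
Let $G'$ be the balanced hull of $G$ and $\varepsilon_i=1-\frac1{i+1}$. We claim that for each $i$ there is $j$ with $f_{ij}\notin iG'+\varepsilon_iB_Z$.

Suppose that $f_{ij}=g_j+b_j$ with $g_j\in iG'$ and $\|b_j\|\le\varepsilon_i$ for all $j$. The set $iG'$ is weakly precompact by Lemma~\ref{lem:basic}(b); let $(g_{j_k})_k$ be a weakly Cauchy subsequence. By (A1) the formula $h\big(\sum_kc_kf_{i,j_k}\big)=\sum_k(-1)^kc_k$ defines a functional of norm one on the span of the $f_{i,j_k}$, and the Hahn--Banach theorem extends it to $h\in Z^*$ with $\|h\|=1$. Then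
\[
(-1)^kh(g_{j_k})=1-(-1)^kh(b_{j_k})\ge1-\varepsilon_i>0\qquad\text{for all }k,
\]
so $(h(g_{j_k}))_k$ does not converge. This contradiction proves the claim.

Let $\varphi(i)$ be an index $j$ as in the claim. If $C\subseteq nG+\varepsilon B_Z$ with $\varepsilon<1$, choose $i\ge n$ with $\varepsilon_i\ge\varepsilon$; then $f_{i,\varphi(i)}\in nG'+\varepsilon B_Z\subseteq iG'+\varepsilon_iB_Z$, contrary to the choice of $\varphi(i)$. Finally, $C$ is weakly precompact by (A2) and Lemma~\ref{lem:basic}(c), so $G$ does not witness that $Z$ is SWPG.
\end{proof}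

\begin{example}\label{ex:c0}
Let $Z=\big(\bigoplus_{i}\ell_1\big)_{c_0}$ and let $f_{ij}$ be the $j$-th unit vector of the $i$-th summand. Then (A1) holds, and $\big\|\frac1n\sum_{l\le n}f_{m_l,\varphi(m_l)}\big\|=\frac1n$, so (A2) holds by Lemma~\ref{lem:basic}(d). Hence $Z$ is not SWPG. In the $\ell_1$-sum of the same summands these averages have norm one and (A2) fails, as it must in any space with the Schur property.
\end{example}

We want such an array in $L_1(\mu,X)$ for a space $X$ with the Schur property. Example~\ref{ex:c0} suggests the shape of $X$. Take a space $Y$ with a normalized $1$-unconditional basis $(e_t)_{t\in T}$ and replace each coordinate by a copy of $\ell_1$, with unit vectors $e_{t,j}$; the norm of a vector is the $Y$-norm of the family of its $\ell_1$-norms. Instead of a fixed $i$-th summand, take a random one: let $\kappa_1,\kappa_2,\dots$ be random elements of $T$ that are always pairwise distinct, and let $f_{ij}(\omega)=e_{\kappa_i(\omega),j}$. Condition (A1) then holds at every point $\omega$, and the norm of an average of vectors $f_{m_l,\varphi(m_l)}$ does not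 depend on $\varphi$: it is the expectation of $\big\|\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\big\|_Y$. So (A2) holds if these expectations tend to zero for every sequence $m_1<m_2<\cdots$.

The two requirements pull in opposite directions. If $X$ has the Schur property, then for each $\omega$ the normalized sequence $(e_{\kappa_i(\omega)})_i$ is not weakly null, so by Lemma~\ref{lem:basic}(d) its averages along some subsequence do not tend to zero. There is no contradiction only because that subsequence may depend on $\omega$, whereas $(m_l)$ is fixed in advance. Compactness of the Cantor set $\{0,1\}^{\mathbb N}$ provides a model: every sequence has a convergent subsequence, but along any subsequence fixed in advance independent random points spread out evenly, and only a small fraction of them lies near any one point. We therefore index the basis by the dyadic tree and define a norm that adds up vectors only when they accumulate at a branch.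

\section{A norm on the dyadic tree}\label{sec:tree}

Let $T=\bigcup_{n\ge1}\{0,1\}^n$. The elements of $T$ are \emph{nodes}; a node $u\in\{0,1\}^n$ has \emph{level} $|u|=n$. The elements of $\{0,1\}^{\mathbb N}$ are \emph{branches}. For a node or branch $s$, let $s|_q$ be its initial segment of length $q$, with $s|_0=\emptyset$. Write $t\preceq u$ if $u$ extends $t$, and let $S_t=\{u\in T:t\preceq u\}$ be the \emph{cone} at $t$; thus $S_\emptyset=T$. Let $c_{00}(T)$ be the space of finitely supported functions $x:T\to\mathbb R$, with unit vectors $e_t$ and the usual norms $\|\cdot\|_1$ and $\|\cdot\|_\infty$. For $E\subseteq T$ put $Ex=1_Ex$.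

A finite sequence $(E_1,\dots,E_d)$ of subsets of $T$ is \emph{admissible} if there are a branch $s$ and integers
\[
0=q_0<p_1\le q_1<p_2\le q_2<\dots<p_d\le q_d
\]
such that
\[
E_j=\{u\in T:\ p_j\le|u|\le q_j,\ s|_{q_{j-1}}\preceq u\}\qquad(1\le j\le d).
\]
The sets $E_j$ occupy disjoint intervals of levels. The set $E_1$ is a full horizontal strip of the tree, and each later set is confined to the cone at the node where $s$ leaves the previous strip (Figure~\ref{fig:adm}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!30] (-0.64,-0.8)--(0.64,-0.8)--(1.44,-1.8)--(-1.44,-1.8)--cycle;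
\fill[gray!30] (-0.24,-2.6)--(1.04,-2.6)--(1.84,-3.6)--(-1.04,-3.6)--cycle;
\fill[gray!30] (-0.68,-4.2)--(0.28,-4.2)--(1.08,-5.2)--(-1.48,-5.2)--cycle;
\draw[dotted] (-5,-0.8) node[left]{$p_1$} -- (5,-0.8);
\draw[dotted] (-5,-1.8) node[left]{$q_1$} -- (5,-1.8);
\draw[dotted] (-5,-2.6) node[left]{$p_2$} -- (5,-2.6);
\draw[dotted] (-5,-3.6) node[left]{$q_2$} -- (5,-3.6);
\draw[dotted] (-5,-4.2) node[left]{$p_3$} -- (5,-4.2);
\draw[dotted] (-5,-5.2) node[left]{$q_3$} -- (5,-5.2);
\draw (-4.64,-5.8)--(0,0)--(4.64,-5.8);
\draw[dashed] (-1.04,-3.6)--(0.4,-1.8)--(1.84,-3.6);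
\draw[dashed] (-1.48,-5.2)--(-0.2,-3.6)--(1.08,-5.2);
\draw[very thick] (0,0)--(-0.3,-0.7)--(0.4,-1.8)--(0.6,-2.4)--(-0.2,-3.6)--(-0.6,-4.4)--(0.2,-5.7) node[right]{$s$};
\fill (0.4,-1.8) circle (2.5pt); \fill (-0.2,-3.6) circle (2.5pt);
\node[anchor=west] at (0.75,-2.15) {\small $s|_{q_1}$};
\node[anchor=east] at (-0.55,-3.9) {\small $s|_{q_2}$};
\node at (-0.65,-1.45) {$E_1$}; \node at (0.9,-3.25) {$E_2$}; \node at (0.35,-4.85) {$E_3$};
\end{tikzpicture}
\caption{An admissible sequence $(E_1,E_2,E_3)$ in the dyadic tree, drawn schematically with levels increasing downward. The set $E_1$ consists of all nodes on the levels $p_1,\dots,q_1$. For $j\ge2$, the set $E_j$ consists of the nodes on the levels $p_j,\dots,q_j$ that extend the node $s|_{q_{j-1}}$ of the branch $s$ (thick line).}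
\label{fig:adm}
\end{figure}

The Schur property requires a lower $\ell_1$-estimate for arbitrary vectors on successive levels, in terms of their own norms, and not only for basis vectors. For this reason the norm is defined by an equation in which it occurs on both sides.

\begin{proposition}\label{prop:norm}
There is a norm $\|\cdot\|_Y$ on $c_{00}(T)$ such that $\|x\|_\infty\le\|x\|_Y\le\|x\|_1$, such that $|x|\le|y|$ implies $\|x\|_Y\le\|y\|_Y$, and such that
\begin{equation}\label{eq:implicit}
\|x\|_Y=\max\Big\{\|x\|_\infty,\ \tfrac12\sup_{(E_j)\ \mathrm{admissible}}\ \sum_j\|E_jx\|_Y\Big\}.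
\end{equation}
In particular, $\|e_t\|_Y=1$ and $\|Ex\|_Y\le\|x\|_Y$ for all $t\in T$ and $E\subseteq T$.
\end{proposition}

\begin{proof}
Put $\|x\|_{(0)}=\|x\|_\infty$ and
\[
\|x\|_{(m+1)}=\max\Big\{\|x\|_\infty,\ \tfrac12\sup_{(E_j)\ \mathrm{admissible}}\ \sum_j\|E_jx\|_{(m)}\Big\}.
\]
We show by induction on $m$ that $\|\cdot\|_{(m)}$ is a norm, that it is monotone in $|x|$, that $\|x\|_{(m)}\le\|x\|_1$, and that $\|x\|_{(m)}\le\|x\|_{(m+1)}$. All four statements hold for $m=0$. Assume them for $m$. Since the $E_j$ are disjoint, $\sum_j\|E_jx\|_{(m)}\le\sum_j\|E_jx\|_1\le\|x\|_1$, so $\|x\|_{(m+1)}\le\|x\|_1$. Each map $x\mapsto\frac12\sum_j\|E_jx\|_{(m)}$ is a seminorm that is monotone in $|x|$, so $\|\cdot\|_{(m+1)}$ is a finite supremum of such seminorms; it dominates $\|\cdot\|_\infty$ and is therefore a norm. The inequalities $\|E_jx\|_{(m)}\le\|E_jx\|_{(m+1)}$ give $\|x\|_{(m+1)}\le\|x\|_{(m+2)}$.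

Let $\|x\|_Y=\sup_m\|x\|_{(m)}=\lim_m\|x\|_{(m)}$. This is a norm, it is monotone in $|x|$, and it lies between $\|\cdot\|_\infty$ and $\|\cdot\|_1$. Since $\|E_jx\|_{(m)}\le\|E_jx\|_Y$, every $\|x\|_{(m+1)}$ is at most the right side of \eqref{eq:implicit}, which gives ``$\le$''. For a fixed admissible sequence, $\frac12\sum_j\|E_jx\|_{(m)}\le\|x\|_{(m+1)}\le\|x\|_Y$, and letting $m\to\infty$ in this finite sum gives ``$\ge$''.
\end{proof}

From \eqref{eq:implicit}, $\|E_jx\|_Y\le\|E_jx\|_1$ and disjointness we also get $\|x\|_Y\le\max\{\|x\|_\infty,\frac12\|x\|_1\}$. The next two examples show the two behaviors that the construction needs.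

\begin{example}[Nodes that follow a branch]\label{ex:branch}
Let $|u_1|<\dots<|u_d|$, and suppose that there is a branch $s$ with $s|_{|u_{k-1}|}\preceq u_k$ for $2\le k\le d$. The admissible sequence given by $s$ and $p_k=q_k=|u_k|$ has $u_k\in E_k$, so $\big\|\sum_ka_ke_{u_k}\big\|_Y\ge\frac12\sum_k|a_k|$. This applies to nodes on one branch. It also applies to the pairwise incomparable nodes $1,\,01,\,001,\dots$, with $s=000\cdots$. These nodes lie close to $s$ but not on it, and they are caught because $E_k$ is restricted only by $s|_{q_{k-1}}$, which depends on the levels of the previous set. A subsequence extracted by compactness follows its limit in just this sense.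
\end{example}

\begin{example}[Nodes that spread out]\label{ex:spread}
Consider two sets of four nodes on the levels $2,3,4,5$:
\[
x=e_{00}+e_{000}+e_{0000}+e_{00000},\qquad y=e_{00}+e_{010}+e_{1000}+e_{11000}.
\]
By Example~\ref{ex:branch} and the upper bound preceding it, $\|x\|_Y=2$. The nodes of $y$ lie one in each of the cones at $00$, $01$, $10$, $11$. Let $(E_j)$ be admissible, given by $s,p_j,q_j$, and let $J$ be the first index with $E_Jy\ne0$. The set $E_J$ may contain several of the nodes, and we bound its contribution by $\|E_Jy\|_Y\le\|y\|_Y$. But $q_J\ge2$, so all later sets lie in the cone at $s|_2$, which contains exactly one of the nodes; together they contribute at most $1$. Thus $\|y\|_Y\le\max\{1,\frac12\|y\|_Y+\frac12\}$, and so $\|y\|_Y=1$. The same two arguments apply to $2^L$ nodes on distinct levels $\ge L$: the sum of the unit vectors has norm $2^{L-1}$ if the nodes lie on one branch, and norm $1$ if they lie one in each cone $S_t$, $|t|=L$.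
\end{example}

The argument for $y$ works in general. It shows that, from level $p$ on, the norm is controlled by the single heaviest cone at level $p$.

\begin{lemma}[Localization]\label{lem:local}
Let $p\ge1$ and let $z\in c_{00}(T)$ be supported on levels $\ge p$. Then
\[
\|z\|_Y\le2\max_{t\in\{0,1\}^p}\|S_tz\|_Y .
\]
\end{lemma}

\begin{proof}
Let $M$ be the maximum on the right. Every node $u$ in the support of $z$ lies in the cone at $u|_p$, so $\|z\|_\infty\le M$. Let $(E_j)$ be admissible, given by $s,p_j,q_j$, with $E_jz\ne0$ for some $j$, and let $J$ be the first such $j$. Then $q_J\ge p$. Put $t=s|_p$. For $j>J$ we have $q_{j-1}\ge q_J\ge p$, so $E_j\subseteq S_{s|_{q_{j-1}}}\subseteq S_t$ and $E_jz=E_jS_tz$. By \eqref{eq:implicit} applied to $S_tz$,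
\[
\tfrac12\sum_{j>J}\|E_jz\|_Y=\tfrac12\sum_{j>J}\|E_jS_tz\|_Y\le\|S_tz\|_Y\le M .
\]
Together with $\|E_Jz\|_Y\le\|z\|_Y$ this gives $\frac12\sum_j\|E_jz\|_Y\le\frac12\|z\|_Y+M$. By \eqref{eq:implicit}, $\|z\|_Y\le\frac12\|z\|_Y+M$, that is, $\|z\|_Y\le2M$.
\end{proof}

\begin{remark}
The factor $\frac12$ in \eqref{eq:implicit} allows us to absorb the one uncontrolled term $\|E_Jz\|_Y$ into the left side. With the factor $1$ the lemma would fail. For arbitrary nodes with $|u_1|<\dots<|u_n|$, take a branch $s$ through $u_n$, $p_1=1$, $q_1=|u_{n-1}|$ and $p_2=q_2=|u_n|$; this would give $\|\sum_{l\le n}e_{u_l}\|\ge\|\sum_{l\le n-1}e_{u_l}\|+1$, and by induction $\|\sum_{l\le n}e_{u_l}\|\ge n$, however the nodes are spread.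
\end{remark}

\section{The space $X$ and the Schur property}\label{sec:schur}

For $x\in c_{00}(T\times\mathbb N)$ define $\bar x\in c_{00}(T)$ and $\|x\|_X$ by
\[
\bar x(t)=\sum_j|x(t,j)|,\qquad\|x\|_X=\|\bar x\|_Y .
\]
Since $\overline{x+y}\le\bar x+\bar y$ and $\|\cdot\|_Y$ is monotone, $\|\cdot\|_X$ is a norm. Let $X$ be the completion of $c_{00}(T\times\mathbb N)$. If $|x|\le|y|$, then $\bar x\le\bar y$ and $\|x\|_X\le\|y\|_X$; hence the unit vectors $e_{t,j}$, in any enumeration, form a normalized $1$-unconditional basis, and $X$ is separable. For each $t\in T$ we have $\|x(t,\cdot)\|_1=\bar x(t)\le\|x\|_X$, so the map $x\mapsto x(t,\cdot)$ extends to a bounded operator $R_t:X\to\ell_1$. We say that $x$ is supported on a set of levels if $\bar x$ is.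

A weakly null sequence can fail to be norm null by keeping mass on boundedly many levels or by sending mass to higher and higher levels. The first case is excluded by Schur's theorem, since there are only finitely many nodes on each level. The second case is excluded by the following lemma: localization reduces each vector to a node, and compactness makes the nodes follow a branch.

\begin{lemma}\label{lem:blocks}
Let $1\le p_1\le q_1<p_2\le q_2<\cdots$, and let $w_n\in c_{00}(T\times\mathbb N)$ be supported on the levels $p_n,\dots,q_n$. Then there are $n_1<n_2<\cdots$ such that for all finitely supported $(a_k)$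
\[
\Big\|\sum_ka_kw_{n_k}\Big\|_X\ge\frac14\sum_k|a_k|\,\|w_{n_k}\|_X .
\]
\end{lemma}

\begin{proof}
Let $z_n=\overline{w_n}$. By Lemma~\ref{lem:local} there is $t_n\in\{0,1\}^{p_n}$ with $\|S_{t_n}z_n\|_Y\ge\frac12\|z_n\|_Y$. Extend $t_n$ to a branch $s_n$. Since $\{0,1\}^{\mathbb N}$ is compact and metrizable in the product topology, there is a branch $s$ such that for every $q$ infinitely many $n$ satisfy $s_n|_q=s|_q$. Put $n_1=1$ and, given $n_k$, choose $n_{k+1}>n_k$ such that $s_{n_{k+1}}$ agrees with $s$ up to level $q_{n_k}$. The hypotheses pass to the subsequence, so after relabeling we may assume that $s_{n}|_{q_{n-1}}=s|_{q_{n-1}}$ for all $n\ge1$, where $q_0=0$.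

Since $t_n=s_n|_{p_n}$ and $q_{n-1}<p_n$, we have $s|_{q_{n-1}}\preceq t_n$. Let
\[
E_n=\{u\in T:\ p_n\le|u|\le q_n,\ s|_{q_{n-1}}\preceq u\}.
\]
Then $(E_1,\dots,E_d)$ is admissible for every $d$, and $E_n$ contains every node of $S_{t_n}$ on the levels $p_n,\dots,q_n$. Hence $E_nz_n\ge S_{t_n}z_n\ge0$ and $\|E_nz_n\|_Y\ge\frac12\|z_n\|_Y$. The vectors $w_n$ are supported on disjoint sets of levels, so $\overline{\sum_{n\le d}a_nw_n}=\sum_{n\le d}|a_n|z_n$, and $E_n$ applied to this vector gives $|a_n|E_nz_n$. By \eqref{eq:implicit},
\[
\Big\|\sum_{n\le d}a_nw_n\Big\|_X\ge\frac12\sum_{n\le d}|a_n|\,\|E_nz_n\|_Y\ge\frac14\sum_{n\le d}|a_n|\,\|z_n\|_Y=\frac14\sum_{n\le d}|a_n|\,\|w_n\|_X .\qedhere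
\]
\end{proof}

\begin{proposition}\label{prop:schur}
The space $X$ has the Schur property. Consequently, $X$ is SWPG.
\end{proposition}

\begin{proof}
Suppose that $(x_n)$ is weakly null and not norm null. Adding a norm null sequence preserves both properties, so by density we may assume that $x_n\in c_{00}(T\times\mathbb N)$. Passing to a subsequence, we may assume that $\|x_n\|_X\ge2\delta$ for some $\delta>0$ and all $n$.

For each $t$ the sequence $(R_tx_n)_n$ is weakly null in $\ell_1$, so $\overline{x_n}(t)=\|R_tx_n\|_1\to0$ by Schur's theorem. Let $P_qx$ be the restriction of $x\in c_{00}(T\times\mathbb N)$ to the levels $\le q$, with $P_0x=0$. For fixed $q$,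
\[
\|P_qx_n\|_X\le\sum_{|t|\le q}\overline{x_n}(t)\to0\qquad(n\to\infty),
\]
because the sum has finitely many terms. Put $q_0=n_0=0$. Given $q_{k-1}$ and $n_{k-1}$, choose $n_k>n_{k-1}$ with $\|P_{q_{k-1}}x_{n_k}\|_X\le\delta/k$, put $p_k=q_{k-1}+1$, and choose $q_k\ge p_k$ such that $x_{n_k}$ is supported on the levels $\le q_k$. The vector $w_k=x_{n_k}-P_{q_{k-1}}x_{n_k}$ is supported on the levels $p_k,\dots,q_k$ and has $\|w_k\|_X\ge\delta$, and $(w_k)$ is weakly null because $\|w_k-x_{n_k}\|_X\to0$.

By Lemma~\ref{lem:blocks} there is a subsequence, again denoted by $(w_k)$, with $\|\sum_ka_kw_k\|_X\ge\frac\delta4\sum_k|a_k|$. So $h(\sum_ka_kw_k)=\sum_ka_k$ defines a functional of norm at most $4/\delta$ on the span of the $w_k$. Its Hahn--Banach extension to $X$ has $h(w_k)=1$ for all $k$, which contradicts weak nullity. The last statement follows from Proposition~\ref{prop:schur-swpg}.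
\end{proof}

\section{Random nodes and the proof of Theorem~\ref{thm:main}}\label{sec:random}

Let $\mu$ be a probability measure that is not purely atomic. Then there is $A\in\Sigma$ with $a:=\mu(A)>0$ that contains no atom. Let $\mathbb P=a^{-1}\mu$ be the normalized measure on $A$, with expectation $\mathbb E$. The hypothesis on $\mu$ is used only to produce independent random bits, as follows.

By Sierpi\'nski's theorem, a set of finite measure that contains no atom can be split into two measurable sets of equal measure. Put $A_\emptyset=A$ and split repeatedly, $A_v=A_{v0}\cup A_{v1}$. For each $k$ the sets $A_v$, $v\in\{0,1\}^k$, form a partition of $A$ with $\mathbb P(A_v)=2^{-k}$. For $\omega\in A_v$ with $|v|=k$ let $r_k(\omega)$ be the last digit of $v$. Then $\{(r_1,\dots,r_k)=v\}=A_v$, so $r_1,r_2,\dots$ are independent fair bits. Cut this sequence into consecutive blocks of lengths $1,2,3,\dots$: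
\[
\kappa_i=\big(r_{i(i-1)/2+1},\dots,r_{i(i+1)/2}\big):A\to\{0,1\}^i\qquad(i\ge1).
\]
The maps $\kappa_i$ are measurable and independent, and $\kappa_i$ is uniformly distributed on level $i$. The next lemma is the random version of Example~\ref{ex:spread}.

\begin{lemma}\label{lem:random}
For all $m_1<\dots<m_n$ and all $L\ge1$,
\[
\mathbb E\,\Big\|\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\Big\|_Y\le\frac Ln+\frac{2}{2^{L}}+\frac2{\sqrt n}.
\]
Consequently, for every sequence $m_1<m_2<\cdots$ the left side tends to $0$ as $n\to\infty$.
\end{lemma}

\begin{proof}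
Fix $\omega\in A$, let $y=\sum_{l\le n}e_{\kappa_{m_l}(\omega)}$, and write $y=y'+y''$ with $y'$ supported on the levels $<L$ and $y''$ on the levels $\ge L$. The nodes lie on the distinct levels $m_l$, so $\|y'\|_Y\le\|y'\|_1\le L$. For $t\in\{0,1\}^L$ let $N_t=\#\{l\le n:t\preceq\kappa_{m_l}\}$; then $\|S_ty''\|_Y\le\|S_ty''\|_1=N_t(\omega)$. By Lemma~\ref{lem:local},
\[
\|y\|_Y\le L+2\max_{|t|=L}N_t(\omega).
\]
For fixed $t$, the variable $N_t$ is the sum of the indicators of the $n$ independent events $\{t\preceq\kappa_{m_l}\}$. Such an event is empty if $m_l<L$, and it has probability $2^{m_l-L}/2^{m_l}=2^{-L}$ if $m_l\ge L$. The variance of an indicator is at most its mean, so $\mathbb EN_t\le n2^{-L}$ and $\operatorname{Var}N_t\le n2^{-L}$. With $D_t=N_t-\mathbb EN_t$, the Cauchy--Schwarz inequality gives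
\[
\mathbb E\max_{|t|=L}|D_t|\le\Big(\mathbb E\sum_{|t|=L}D_t^2\Big)^{1/2}\le\big(2^L\cdot n2^{-L}\big)^{1/2}=\sqrt n .
\]
Hence $\mathbb E\max_tN_t\le n2^{-L}+\sqrt n$, and the estimate follows after division by $n$. For an infinite sequence $(m_l)$ the upper limit of the left side is at most $2^{1-L}$ for every $L$, so it is $0$.
\end{proof}

\begin{remark}
Uniform distribution of each $\kappa_i$ would not suffice. The nodes $(r_1,\dots,r_i)$ are also uniformly distributed on level $i$, but they lie on one branch, so their averages have norm at least $\frac12$ at every point by Example~\ref{ex:branch}. For the independent nodes $\kappa_i$, Lemma~\ref{lem:blocks} applied to $w_i=e_{\kappa_i(\omega),1}$ gives for every $\omega$ a subsequence, depending on $\omega$, along which the averages have norm at least $\frac14$.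
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the space of Section~\ref{sec:schur}; it does not depend on $\mu$. It is separable, has a $1$-unconditional basis and the Schur property, and is SWPG by Proposition~\ref{prop:schur}. Let $\mu$ be not purely atomic and let $A$, $a$, $\kappa_i$ be as above. For $i,j\in\mathbb N$ define the simple function $f_{ij}\in L_1(\mu,X)$ by
\[
f_{ij}(\omega)=a^{-1}e_{\kappa_i(\omega),j}\quad(\omega\in A),\qquad f_{ij}(\omega)=0\quad(\omega\notin A).
\]
If $f$ vanishes off $A$, then $\|f\|=\int_A\|f\|_X\,d\mu=\mathbb E\,\|af\|_X$. We verify the hypotheses of Proposition~\ref{prop:array} in $Z=L_1(\mu,X)$.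

Fix $i$ and a finitely supported $(c_j)$. For $\omega\in A$ the vector $x=\sum_jc_je_{\kappa_i(\omega),j}$ has $\bar x=\big(\sum_j|c_j|\big)e_{\kappa_i(\omega)}$, so $\|x\|_X=\sum_j|c_j|$. Taking expectations gives (A1); in particular $\|f_{ij}\|=1$.

Fix $\varphi:\mathbb N\to\mathbb N$ and $m_1<m_2<\cdots$. For $\omega\in A$ the vector $x=\frac1n\sum_{l\le n}e_{\kappa_{m_l}(\omega),\varphi(m_l)}$ has $\bar x=\frac1n\sum_{l\le n}e_{\kappa_{m_l}(\omega)}$. Hence
\[
\Big\|\frac1n\sum_{l\le n}f_{m_l,\varphi(m_l)}\Big\|=\mathbb E\,\Big\|\frac1n\sum_{l\le n}e_{\kappa_{m_l}}\Big\|_Y\to0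
\]
by Lemma~\ref{lem:random}, and Lemma~\ref{lem:basic}(d) gives (A2).

For a weakly precompact $G\subseteq L_1(\mu,X)$, Proposition~\ref{prop:array} provides $\varphi$ such that $C=\{f_{i,\varphi(i)}:i\in\mathbb N\}$ has the required property; by (A1) and (A2), $C$ consists of the terms of a weakly null sequence of norm-one functions. By the same proposition, $L_1(\mu,X)$ is not SWPG.
\end{proof}

\section{Purely atomic measures and $\ell_1$-sums}\label{sec:atomic}

For a purely atomic measure, $L_1(\mu,X)$ is an $\ell_1$-sum of copies of $X$, so we study such sums. For Banach spaces $X_1,X_2,\dots$ let $Z=\big(\bigoplus_{n\ge1}X_n\big)_{\ell_1}$ be the space of sequences $x=(x_n)$, $x_n\in X_n$, with $\|x\|=\sum_n\|x_n\|<\infty$. Every family $h_n\in X_n^*$ with $\sup_n\|h_n\|<\infty$ defines a functional $h(x)=\sum_nh_n(x_n)$ on $Z$. Conversely, every $h\in Z^*$ has this form, where $h_n$ is the restriction of $h$ to the $n$-th summand and $\|h_n\|\le\|h\|$.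

The first step shows that a weakly precompact set lives, up to a small error, on finitely many summands. The proof is a gliding hump argument with one difficulty. The coordinates of a weakly null sequence in $Z$ tend to zero only weakly, so the part of a vector before its hump need not be small. We choose the sign of the functional on the hump so that this part cannot cancel the hump.

\begin{lemma}\label{lem:tails}
If $C\subseteq Z$ is nonempty and weakly precompact, then $\sup_{x\in C}\sum_{n>N}\|x_n\|\to0$ as $N\to\infty$.
\end{lemma}

\begin{proof}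
The supremum is nonincreasing in $N$. If it does not tend to zero, there is $\delta>0$ such that for every $N$ some $x\in C$ has $\sum_{n>N}\|x_n\|>\delta$. Passing to a weakly Cauchy subsequence, we obtain $N_1<N_2<\cdots$ and a weakly Cauchy sequence $(x^k)$ in $C$ with $\sum_{n>N_k}\|x^k_n\|>\delta$.

We pass to differences. Choose $k_1<k_2<\cdots$ such that $\sum_{n>N_{k_{2r}}}\|x_n^{k_{2r-1}}\|<\delta/2$ for all $r$; this is possible because the tails of the fixed vector $x^{k_{2r-1}}$ tend to zero. Put $y^r=x^{k_{2r}}-x^{k_{2r-1}}$ and $N_r'=N_{k_{2r}}$. Then $(y^r)$ is weakly null, $N'_r\to\infty$, and $\sum_{n>N'_r}\|y_n^r\|>\delta/2$. Choose $M_r>N_r'$ with $\sum_{n>M_r}\|y^r_n\|<\delta/8$. Passing to a subsequence and relabeling, we may assume that $M_r\le N'_{r+1}$. The sets $I_r=\{n:N_r'<n\le M_r\}$ are then successive and disjoint, and $\sum_{n\in I_r}\|y_n^r\|>3\delta/8$.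

Define $h_n\in B_{X_n^*}$ as follows. Put $h_n=0$ for $n\notin\bigcup_rI_r$. Suppose that $h_n$ is defined for $n\in I_1\cup\dots\cup I_{r-1}$, and hence for all $n\le N_r'$. Choose $\sigma_r\in\{-1,1\}$ with $\sigma_r\sum_{n\le N'_r}h_n(y_n^r)\ge0$, and for $n\in I_r$ put $h_n=\sigma_rh_n'$, where $h'_n\in B_{X_n^*}$ satisfies $h_n'(y_n^r)=\|y_n^r\|$. The functional $h=(h_n)\in Z^*$ satisfies
\[
\sigma_rh(y^r)\ge0+\sum_{n\in I_r}\|y^r_n\|-\sum_{n>M_r}\|y_n^r\|>\frac{3\delta}8-\frac\delta8=\frac\delta4
\]
for all $r$, which contradicts the weak nullity of $(y^r)$.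
\end{proof}

\begin{proposition}\label{prop:sums}
If all $X_n$ are SWPG, then $Z=\big(\bigoplus_{n\ge1}X_n\big)_{\ell_1}$ is SWPG.
\end{proposition}

\begin{proof}
Let $G_n$ witness that $X_n$ is SWPG. It is nonempty, since $\{0\}\subseteq mG_n+B_{X_n}$ for some $m$. Its balanced hull $G_n'$ is a larger weakly precompact set, so it is also a witness; it is bounded, say by an integer $\rho$, and $\rho^{-1}G_n'$ is a witness because $mG_n'=m\rho\,(\rho^{-1}G_n')$. So we may assume that $G_n$ is balanced and $0\in G_n\subseteq B_{X_n}$. Let
\[
G=\{(2^{-n}g_n)_n:\ g_n\in G_n\text{ for all }n\}\subseteq Z .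
\]

The set $G$ is weakly precompact. Given a sequence in $G$, a diagonal argument yields a subsequence $(x^k)$ such that $(x^k_n)_k$ is weakly Cauchy in $X_n$ for every $n$. Every $x\in G$ has $\sum_{n>N}\|x_n\|\le2^{-N}$, so for $h=(h_n)\in Z^*$
\[
|h(x^k)-h(x^l)|\le\sum_{n\le N}|h_n(x_n^k)-h_n(x^l_n)|+2^{1-N}\|h\| .
\]
Letting $k,l\to\infty$ and then $N\to\infty$ shows that $(h(x^k))$ is Cauchy.

Let $C\subseteq Z$ be nonempty and weakly precompact, and let $\varepsilon>0$. By Lemma~\ref{lem:tails} there is $N\ge1$ with $\sum_{n>N}\|x_n\|\le\varepsilon/2$ for all $x\in C$. For $n\le N$ the set $\{x_n:x\in C\}$ is weakly precompact by Lemma~\ref{lem:basic}(b), so it is contained in $m_nG_n+\frac{\varepsilon}{2N}B_{X_n}$ for some $m_n\in\mathbb N$. Let $m\ge\max_{n\le N}2^nm_n$ be an integer. Given $x\in C$, choose $g_n\in G_n$ with $\|x_n-m_ng_n\|\le\frac\varepsilon{2N}$ for $n\le N$, and let $z=(m_1g_1,\dots,m_Ng_N,0,0,\dots)$. Then $\|x-z\|\le N\cdot\frac{\varepsilon}{2N}+\frac\varepsilon2=\varepsilon$. Moreover $m_ng_n=m\,2^{-n}\big(\frac{2^nm_n}{m}g_n\big)$ with $\frac{2^nm_n}mg_n\in G_n$,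 because $G_n$ is balanced, and $0\in G_n$ for $n>N$. So $z\in mG$, and $C\subseteq mG+\varepsilon B_Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:atomic}]
If (ii) fails, then (i) fails by Theorem~\ref{thm:main}. Assume (ii) and let $X$ be SWPG. Take a maximal family of pairwise disjoint atoms. It is countable, since at most $k$ of its members have measure $\ge1/k$; call them $A_1,A_2,\dots$, finitely or infinitely many. By maximality the complement of $\bigcup_nA_n$ contains no atom, so it is a null set by (ii).

A simple function is almost everywhere constant on an atom $A_n$: it partitions $A_n$ into finitely many measurable sets, exactly one of which has measure $\mu(A_n)$. If $f$ is an almost everywhere limit of simple functions $s_k$, and $s_k=v_k$ almost everywhere on $A_n$, then $f(\omega)=\lim_kv_k$ for all $\omega\in A_n$ outside a null set. So every $f\in L_1(\mu,X)$ has an almost everywhere constant value $f|_{A_n}\in X$ on $A_n$, and $\|f\|=\sum_n\mu(A_n)\|f|_{A_n}\|$. The linear map $f\mapsto(\mu(A_n)f|_{A_n})_n$ is therefore an isometry into the $\ell_1$-sum of copies of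 $X$, one for each atom. It is onto: if $\sum_n\|x_n\|<\infty$, the series $\sum_n\mu(A_n)^{-1}1_{A_n}x_n$ converges absolutely in $L_1(\mu,X)$ to a preimage of $(x_n)$. If there are only finitely many atoms, add summands $\{0\}$, which are SWPG. Proposition~\ref{prop:sums} now shows that $L_1(\mu,X)$ is SWPG.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Rodriguez}
Jos\'e Rodr\'iguez, \emph{$\varepsilon$-weakly precompact sets in Banach spaces}, arXiv:2102.01546 (2021).

\end{thebibliography}
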